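# Almost sure pair correlation of dilated sequences on the torus under an additive energy condition

## A summability condition on the energy, and its sharpness

**Theorem A.** Let $(x_n)$ be a real sequence with $x_{n+1}-x_n\ge c$ for all $n$, where $c>0$. Let $d\ge 3$. If
$$\sum_{N\ge 1}\frac{E(X_N)}{N^{4}}<\infty ,$$
then $(\{x_n\boldsymbol\alpha\})$ has $\infty$-Poissonian pair correlation for almost all $\boldsymbol\alpha\in\mathbb R^d$. If $d=2$, the same conclusion holds provided $\sum_{N\ge1}E(X_N)\log(2N)N^{-4}<\infty$.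

In particular, $E(X_N)\ll N^{3-\lambda}$ for some $\lambda>0$ suffices for every $d\ge 2$; and for $d\ge 3$ even $E(X_N)\ll N^3/(\log N)^{1+\varepsilon}$, for some $\varepsilon>0$, suffices.

"Almost all" always refers to Lebesgue measure. The number $E(X_N)$, the additive energy, and the pair correlation property are defined in the next section. The two special cases are immediate: $\sum_N N^{-1-\lambda}\log(2N)<\infty$ and $\sum_{N\ge2} N^{-1}(\log N)^{-1-\varepsilon}<\infty$.

We shall also prove that, for $d\ge3$, no weaker bound on the size of the energy will do.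

**Theorem B.** Let $d\ge 1$. Let $\psi:[1,\infty)\to(0,1]$ be nonincreasing with $x\psi(x)$ nondecreasing and $\sum_N\psi(N)/N=\infty$. Then there is a strictly increasing sequence of positive integers $(x_n)$ with $E(X_N)\ll\psi(N)N^3$ such that $(\{x_n\boldsymbol\alpha\})$ fails to have $\infty$-Poissonian pair correlation for almost all $\boldsymbol\alpha\in\mathbb R^d$.

**Corollary C (classification).** Let $d\ge3$, and let $\psi:[1,\infty)\to(0,1]$ be nonincreasing with $x\psi(x)$ nondecreasing. Then the statement "every $(x_n)$ with $x_{n+1}-x_n\ge c>0$ and $E(X_N)\ll\psi(N)N^3$ has $\infty$-Poissonian pair correlation of $(\{x_n\boldsymbol\alpha\})$ for almost all $\boldsymbol\alpha$" holds if and only if $\sum_N\psi(N)/N<\infty$.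

For example, $E(X_N)\ll N^3/\log N$ does not suffice in general. Take $\psi(x)=1/(1+\log x)$: it is nonincreasing with values in $(0,1]$, the derivative of $x/(1+\log x)$ is $\log x/(1+\log x)^2\ge0$, and $\sum_N 1/(N(1+\log N))=\infty$.

## Pair counts on the torus and additive energy

For $y\in\mathbb R$ let $\{y\}$ be the fractional part and $\|y\|=\min_{k\in\mathbb Z}|y+k|$ the distance to the nearest integer. For a vector put $\|\boldsymbol y\|_\infty=\max_{1\le l\le d}\|y^{(l)}\|$; this is the sup-norm distance on the torus $[0,1)^d$. We write $\{x_n\boldsymbol\alpha\}=(\{x_n\alpha_1\},\dots,\{x_n\alpha_d\})$.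

**Definition (pair correlation).** For a sequence $(\boldsymbol y_n)$ in $[0,1)^d$ and $s>0$ let
$$R^{(d)}_{2,\infty}(s,(\boldsymbol y_n),N)=\frac1N\#\Big\{1\le m\ne n\le N:\ \|\boldsymbol y_n-\boldsymbol y_m\|_\infty\le\frac{s}{N^{1/d}}\Big\}.$$
The sequence has $\infty$-Poissonian pair correlation ($\infty$-PPC) if $R^{(d)}_{2,\infty}(s,(\boldsymbol y_n),N)\to(2s)^d$ as $N\to\infty$, for every $s>0$.

The scale is the natural one. A sup-norm ball of radius $s/N^{1/d}$ has volume $(2s)^d/N$ once $2s<N^{1/d}$. So $N$ independent uniform points have, on average, $N(N-1)\cdot(2s)^d/N$ ordered close pairs, and the expected value of $R^{(d)}_{2,\infty}$ is $(1-\frac1N)(2s)^d$. The property asks a deterministic sequence to imitate this.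

**Definition (additive energy).** For a real sequence $(x_n)$ with $X_N=(x_n)_{n\le N}$,
$$E(X_N)=\#\big\{(n_1,n_2,n_3,n_4)\in\{1,\dots,N\}^4:\ |x_{n_1}+x_{n_2}-x_{n_3}-x_{n_4}|<1\big\}.$$

For integers, "$<1$" means "$=0$", and $E$ counts coincidences $a+b=a'+b'$. For reals it also counts near-coincidences. With $X_2=(\tfrac12,1)$ the four ordered sums are $1,\tfrac32,\tfrac32,2$, and of the $16$ pairs of sums only $(1,2)$ and $(2,1)$ differ by at least $1$. So $E(X_2)=14$, while exact coincidences would give $6$.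

The energy is nondecreasing in $N$. Taking $n_1=n_3$, $n_2=n_4$ gives $E(X_N)\ge N^2$. If $x_{n+1}-x_n\ge c$ with $0<c\le1$, then $n_1,n_2,n_3$ confine $x_{n_4}$ to an open interval of length $2$, so there are at most $1+2/c\le 3/c$ choices of $n_4$. Hence
$$N^2\le E(X_N)\le\frac3c N^3 .$$
So an assumption $E(X_N)\ll N^{3-\lambda}$ is a power saving over the trivial bound, and nothing else.

The question behind Theorem A is taken from Tanmoy Bera, Mithun Kumar Das, Anirban Mukhopadhyay, "Poissonian pair correlation for higher dimensional real sequences", arXiv:2310.09541 (2023). The known result it starts from is: if $d\ge3$, $(x_n)$ is a sequence of positive reals with $x_{n+1}-x_n\ge c>0$, and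
$$E(X_N)\ll N^{\frac{183}{76}+\frac{16}{76}\left(1-\frac1d\right)-\lambda}\quad\text{for some }\lambda>0,$$
then $(\{x_n\boldsymbol\alpha\})$ has $\infty$-PPC for almost all $\boldsymbol\alpha$. The problem asks whether the exponent can be replaced by $3-\lambda$. Theorem A says yes. Positivity of $x_n$ plays no role.

## Powers of two, squares, and the integers

**Powers of two.** Let $x_n=2^n$. If $2^a+2^b=2^{a'}+2^{b'}$, compare binary expansions. When $a\ne b$ the sum has digits $1$ exactly at $a$ and $b$, and when $a=b$ it has a single digit $1$ at $a+1$. So $\{a,b\}=\{a',b'\}$ as multisets and $E(X_N)=2N^2-N$, essentially minimal. Theorem A applies for all $d\ge2$.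

**Squares.** Let $x_n=n^2$ and $r(h)=\#\{(a,b)\in[1,N]^2:a^2-b^2=h\}$. Then $E(X_N)=\sum_hr(h)^2$ and $r(0)=N$. For $h\ne0$ the pair $(a,b)$ is determined by the positive divisor $a+b$ of $h$. So $r(h)\le\tau(|h|)\ll_\varepsilon N^{\varepsilon}$ and $E(X_N)\le N^2+N^{2}\max_{h\ne0}r(h)\ll N^{2+\varepsilon}$. Again Theorem A applies for all $d\ge 2$.

**The integers.** Let $x_n=n$. Here $E(X_N)=(2N^3+N)/3$, so there is no saving, and the property fails for almost all $\boldsymbol\alpha$. To see this we use a classical theorem.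

**Khintchine's theorem on simultaneous approximation** (Cassels, *An Introduction to Diophantine Approximation*, Ch. VII, Thm. I). Let $\Psi:\mathbb N\to[0,\frac12]$ be nonincreasing with $\sum_q\Psi(q)^d=\infty$. Then for almost all $\boldsymbol\alpha\in\mathbb R^d$ there are infinitely many $q$ with $\|q\boldsymbol\alpha\|_\infty<\Psi(q)$.

Take $s=\frac14$ and $\Psi(q)=s(2q)^{-1/d}$, so that $\sum_q\Psi(q)^d=s^d\sum_q\frac1{2q}=\infty$. For almost every $\boldsymbol\alpha$ there are infinitely many $q$ with $\|q\boldsymbol\alpha\|_\infty<s(2q)^{-1/d}$. For such a $q$ put $N=2q$. There are $2(N-q)=N$ ordered pairs with $|n-m|=q$, and all of them are close, so $R^{(d)}_{2,\infty}(s,\cdot,N)\ge1>(2s)^d$ infinitely often.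

So one good approximation $q$ spoils everything when the difference $q$ occurs $\gg N$ times. This mechanism returns in the proof of Theorem B.

## The second moment with a Fejér weight

From here to the end of the proof of Theorem A, $d\ge2$, $x_{n+1}-x_n\ge c$, and $0<c\le1$ (lowering $c$ is allowed). Write $e(t)=e^{2\pi it}$ and $\widehat F(h)=\int_0^1F(y)e(-hy)\,dy$ for $1$-periodic $F$. Put
$$M=N^{1/d},\qquad K\ge1\text{ an integer},\qquad H=\lfloor KM\rfloor\ge1,\qquad\text{so } H^d\le K^dN .$$
A pair index $(m,n)$ always has $m\ne n$ and $1\le m,n\le N$, and we set $z=x_n-x_m$. By the spacing condition $|z|\ge c|n-m|\ge c$. Sums $\sum_z$ run over the $N(N-1)$ pair indices (with multiplicity if values coincide), and $\sum_{z,z'}$ over pairs of pair indices. Implied constants may depend on $d,c,K,B$.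

The plan is to show that $R^{(d)}_{2,\infty}$ is close to its mean in mean square over $\boldsymbol\alpha$. Since $\|\{x_n\boldsymbol\alpha\}-\{x_m\boldsymbol\alpha\}\|_\infty=\|z\boldsymbol\alpha\|_\infty$, we have $N R^{(d)}_{2,\infty}=\sum_z\prod_l\chi(z\alpha_l)$, with $\chi$ the indicator of $\|y\|\le s/M$. If the $x_n$ were integers, we would average over the unit cube and use orthogonality of characters. For real $z$ we need a measure on $\mathbb R^d$ which annihilates all frequencies of size at least $1$. The Fejér weight does this: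
$$\rho(t)=\Big(\frac{\sin\pi t}{\pi t}\Big)^2,\qquad \int_{\mathbb R}\rho(t)e(\xi t)\,dt=(1-|\xi|)_+ .$$
(Compute $\int_{-1}^1(1-|\xi|)e(-\xi t)\,d\xi=\rho(t)$ and invert.) Let $\mu$ be the probability measure on $\mathbb R^d$ with density $\prod_l\rho(\alpha_l)$. This density is positive off a null set, so "$\mu$-almost everywhere" and "Lebesgue-almost everywhere" coincide.

The second moment is governed by the following count.

**Definition.** $\Delta(z,z')=\#\{(j,k)\in\mathbb Z^2\setminus\{(0,0)\}:\ |j|,|k|\le H,\ |jz+kz'|<1\}.$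

A model case: let $z=at$, $z'=bt$ with $t\ge1$ real and $a,b$ nonzero coprime integers. Then $|jz+kz'|=t|ja+kb|<1$ forces $ja+kb=0$, that is, $(j,k)=i(b,-a)$ with $i\in\mathbb Z$. Hence
$$\Delta(z,z')=2\Big\lfloor\frac{H}{\max(|a|,|b|)}\Big\rfloor .\tag{1}$$
For $z=z'=t\geq 1$ we get $2H$, and for $z'=2z$ we get $2\lfloor H/2\rfloor$.

**Step 1: bounding the variance by $\Delta$.** This step replaces the analytic problem by a counting problem. We work with trigonometric polynomials of degree at most $H$ instead of $\chi$; that they suffice is shown in Step 4.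

**Lemma 1.** Let $F_1,\dots,F_d$ be real trigonometric polynomials of degree $\le H$ with $|\widehat F_l(h)|\le B/M$ for all $h$. Put $A=\prod_l\widehat F_l(0)$ and $S(\boldsymbol\alpha)=\sum_z\prod_lF_l(z\alpha_l)$. Then
$$\int\Big|\tfrac1NS-(N-1)A\Big|^2d\mu\ \ll\ N^{-4}\sum_{z,z'}\Delta(z,z')^d .$$

*Proof.* There are $N(N-1)$ pair indices, so $S-N(N-1)A=\sum_z\big(\prod_lF_l(z\alpha_l)-A\big)$. Squaring, integrating, and using that $\mu$ is a product measure,
$$\int|S-N(N-1)A|^2d\mu=\sum_{z,z'}\Big[\prod_lP_l-A\prod_lQ_l(z)-A\prod_lQ_l(z')+A^2\Big],\tag{2}$$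
where
$$P_l=\int F_l(zt)F_l(z't)\rho(t)\,dt=\sum_{|j|,|k|\le H}\widehat F_l(j)\widehat F_l(k)(1-|jz+kz'|)_+,$$
$$Q_l(z)=\int F_l(zt)\rho(t)\,dt=\sum_{|j|\le H}\widehat F_l(j)(1-|jz|)_+ .$$
In $P_l$ the term $j=k=0$ equals $\widehat F_l(0)^2$, at most $\Delta=\Delta(z,z')$ other terms are nonzero, and each is at most $B^2M^{-2}$ in absolute value. So $|P_l-\widehat F_l(0)^2|\le B^2M^{-2}\Delta$. Likewise $|Q_l(z)-\widehat F_l(0)|\le BM^{-1}D(z)$ with $D(z)=\#\{0<|j|\le H:|jz|<1\}$. The points $(j,0)$ are counted in $\Delta(z,z')$, so $D(z)\le\Delta$; the points $(0,k)$ give $D(z')\le\Delta$.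

Next, if $|a_l|\le b$ and $|p_l-a_l|\le b\Delta$ for all $l$, then expanding $\prod_l(a_l+(p_l-a_l))$ over subsets gives
$$\Big|\prod_lp_l-\prod_la_l\Big|\le b^d\big((1+\Delta)^d-1\big)\le b^d2^d\Delta^d .$$
The last inequality is trivial for $\Delta=0$, and for an integer $\Delta\ge1$ it follows from $1+\Delta\le2\Delta$. With $b=B^2M^{-2}$ we get $|\prod P_l-A^2|\le B^{2d}M^{-2d}2^d\Delta^d$. With $b=BM^{-1}$, and $|A|\le B^dM^{-d}$, we get $|A\prod Q_l(z)-A^2|\le B^{2d}M^{-2d}2^d\Delta^d$, and the same for $z'$. The bracket in (2) equals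
$$\Big(\prod_l P_l-A^2\Big)-\Big(A\prod_l Q_l(z)-A^2\Big)-\Big(A\prod_l Q_l(z')-A^2\Big).$$
Since $M^d=N$, it is $\ll N^{-2}\Delta^d$. Sum over $z,z'$ and divide by $N^2$. $\square$

The saving is that the exponent $d$ sits on $\Delta$, with the size normalization $N^{-4}$ in front. We must now bound $\sum_{z,z'}\Delta^d$.

## One relation costs one energy, and a bound that loses $N^{1/d}$

**Step 2: counting pairs with one prescribed relation.** The energy enters the proof only through the next lemma.

**Lemma 2.** For integers $p,q$ with $pq\ne0$ put $\mathcal N_{p,q}=\#\{(z,z'):|pz+qz'|<1\}$. Then $\mathcal N_{p,q}\le3E(X_N)$.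

*Proof.* Let $a_p(b)=\#\{(m,n):\lfloor pz\rfloor=b\}$ for $b\in\mathbb Z$. If $|pz-(-q)z'|<1$, then $\lfloor pz\rfloor$ and $\lfloor-qz'\rfloor$ differ by at most $1$. Hence, by Cauchy–Schwarz,
$$\mathcal N_{p,q}\le\sum_{\epsilon\in\{-1,0,1\}}\sum_ba_p(b)a_{-q}(b+\epsilon)\le3\Big(\sum_ba_p(b)^2\Big)^{1/2}\Big(\sum_ba_{-q}(b)^2\Big)^{1/2}.$$
The sum $\sum_ba_p(b)^2$ counts $(z,z')$ with $\lfloor pz\rfloor=\lfloor pz'\rfloor$. Then $|p||z-z'|<1$, and so $|z-z'|<1$ because $|p|\ge1$. Writing $z=x_n-x_m$ and $z'=x_{n'}-x_{m'}$, this says $|x_n+x_{m'}-x_m-x_{n'}|<1$. So $\sum_ba_p(b)^2\le E(X_N)$, and the same holds for $-q$. $\square$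

Let us see what the direct use of Lemma 2 gives on the pairs with $|z|,|z'|\ge1$. (The remaining pairs turn out to be harmless; see Step 3.) If $|jz+kz'|<1$ and $(j,k)\ne(0,0)$, then $jk\ne0$, because $|jz|\ge1$ or $|kz'|\ge1$ otherwise. So Lemma 2 gives
$$\sum_{|z|,|z'|\ge1}\Delta(z,z')\le\sum_{1\le|j|,|k|\le H}\mathcal N_{j,k}\le4H^2\cdot3E(X_N).$$
To pass from $\Delta$ to $\Delta^d$ one uses the largest possible value. For each of the $2H+1$ values of $k$, an open interval of length $2/|z|\le2$ contains at most two integers $j$, so $\Delta\le4H+1\le5H$. Therefore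
$$\sum_{|z|,|z'|\ge1}\Delta(z,z')^d\le(5H)^{d-1}\cdot12H^2E(X_N)\ll H^{d+1}E(X_N)\ll N^{1+1/d}E(X_N),$$
and the variance bound obtained from Lemma 1 is $E(X_N)N^{-3+1/d}$. This is useful when $E(X_N)\ll N^{3-1/d-\lambda}$. For $d\ge3$ the exponent $3-\frac1d$ exceeds $\frac{183}{76}+\frac{16}{76}(1-\frac1d)$ by $\frac{29d-60}{76d}>0$, but it is not $3$: if $E(X_N)$ is of size $N^{3-\lambda}$ with $\lambda<1/d$, the bound tends to infinity.

The loss is at one place, the inequality $\Delta^d\le(5H)^{d-1}\Delta$. It treats every relation $(j,k)$ as if it came from a pair with $\Delta$ about $H$. The model case (1) shows that this is wrong: when $z/z'=a/b$ in lowest terms, $\Delta$ is about $2H/\max(|a|,|b|)$. To have $\Delta$ near $H$, the pair must satisfy a relation with bounded coefficients, and there are few such relations. A relation with coefficients of size about $H$ only accounts for bounded $\Delta$. So one should not sum over all the relations which $(z,z')$ satisfies, but charge the whole of $\Delta^d$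 to the shortest one.

## Many relations force a short one

**Lemma 3.** Suppose $|z|,|z'|\ge1$ and $\Delta=\Delta(z,z')\ge1$. Then there are integers $p,q$ with $pq\ne0$, $|pz+qz'|<1$ and $\max(|p|,|q|)\le 8H/\Delta$.

*Proof.* The statement is symmetric in $z$ and $z'$, so let $|z|\ge|z'|\ge1$. Let $\mathcal P$ be the set of all $(j,k)$, now including $(0,0)$, with $|j|,|k|\le H$ and $|jz+kz'|<1$; it has $\Delta+1$ elements. Since $(j,k)\mapsto(-j,-k)$ maps $\mathcal P\setminus\{(0,0)\}$ to itself without fixed points, $\Delta$ is even, so $\Delta\ge2$. The same map exchanges the points with $jz+kz'\ge0$ and those with $jz+kz'\le0$, and these two sets cover $\mathcal P$. So at least $(\Delta+1)/2$ points satisfy $jz+kz'\in[0,1)$.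

Among these points each $k$ occurs at most once: for fixed $k$ the numbers $jz$ lie in a half-open interval of length $1$ and are spaced by $|z|\ge1$. Let $\mathsf m$ be the number of values $k$ that occur. Then $\mathsf m\ge(\Delta+1)/2>1$, so $\mathsf m\ge2$. These $\mathsf m$ distinct integers lie in $[-H,H]$, so two consecutive ones differ by some $q$ with
$$1\le q\le\frac{2H}{\mathsf m-1}\le\frac{4H}{\Delta-1}\le\frac{8H}{\Delta},$$
where the last inequality uses $\Delta\ge2$.

Subtract the two corresponding points. We get $(p,q)$ with $|pz+qz'|<1$, because two numbers in $[0,1)$ differ by less than $1$. Then $|p||z|<1+q|z'|\le1+q|z|$, so $|p|<q+1$ (as $|z|\ge1$), i.e. $|p|\le q$. Finally $p\ne0$, since $|qz'|\ge1$. $\square$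

The half-open interval $[0,1)$ does two jobs: it makes $k$ unique, and it keeps the difference below $1$, so that the new relation is again of the type counted by Lemma 2.

**Step 3: summing over the short relations.** This step turns Lemmas 2 and 3 into a bound for the variance.

**Lemma 4.** $\displaystyle\sum_{z,z'}\Delta(z,z')^d\ll N\,\omega_d(N)\,E(X_N)$, where $\omega_d(N)=1$ for $d\ge3$ and $\omega_2(N)=\log(2N)$.

*Proof.* *(i) Terms with $\min(|z|,|z'|)<1$.* By symmetry, at the cost of a factor $2$, let $|z'|\le|z|$ and $|z'|<1$. If $|jz+kz'|<1$, then $|j||z|<1+H|z'|<1+H\le2H$, so there are at most $1+4H/|z|$ values of $j$. For each $j$, the integer $k$ lies in an open interval of length $2/|z'|$, so there are at most $1+2/|z'|\le1+2/c\le3/c$ values of $k$. Hence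
$$\Delta(z,z')\le\frac3c\Big(1+\frac{4H}{c|n-m|}\Big).$$
The condition $|z'|<1$ forces $|n'-m'|<1/c$, which leaves at most $2N/c$ pairs $(m',n')$. Since $\sum_{m\ne n}|n-m|^{-d}\ll N$ for $d\ge2$, and $H^d\ll N$, these terms contribute
$$\ll N\sum_{m\ne n}\Big(1+\frac{H^d}{|n-m|^d}\Big)\ll N\big(N^2+N\cdot H^d\big)\ll N^3\le N\,E(X_N),$$
using $E(X_N)\ge N^2$.

*(ii) Terms with $|z|,|z'|\ge1$ and $\Delta\ge1$.* Lemma 3 gives a pair $(p,q)$ with $\Delta\le8H/\max(|p|,|q|)$ and $\max(|p|,|q|)\le8H$. Adding over all candidates,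
$$\Delta(z,z')^d\le(8H)^d\sum_{\substack{1\le|p|,|q|\le8H\\|pz+qz'|<1}}\max(|p|,|q|)^{-d}.$$
Now sum over $z,z'$ and use Lemma 2. At most $8t$ pairs $(p,q)$ have $\max(|p|,|q|)=t$. The total is at most
$$(8H)^d\sum_{1\le|p|,|q|\le8H}\frac{\mathcal N_{p,q}}{\max(|p|,|q|)^{d}}\le(8H)^d\cdot3E(X_N)\cdot8\sum_{t\le8H}t^{1-d}.$$
Here $H^d\ll N$. The last sum is bounded for $d\ge3$, and for $d=2$ it is $\ll1+\log(8H)\ll\log(2N)$. $\square$

The difference between $d=2$ and $d\ge3$ is the sum $\sum t^{1-d}$. For $d=1$ the sum in (ii) would be about $H=\lfloor KN\rfloor$, and the resulting variance bound $E(X_N)/N^2$ is at least $1$, so this argument gives nothing there.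

Lemmas 1 and 4 together yield, for polynomials as in Lemma 1,
$$\int\Big|\tfrac1NS-(N-1)A\Big|^2d\mu\ \ll\ \frac{E(X_N)\,\omega_d(N)}{N^3}.\tag{3}$$

## Selberg polynomials and a minorant for a product

**Step 4: replacing the indicator by polynomials.** Lemma 1 handles only polynomials of degree at most $H$, so we trap the box indicator between products of such polynomials, in a way that costs little in the mean.

Fix $s>0$, put $r=s/M$ with $N$ so large that $2r<1$, and let $\chi$ be the indicator of $\|y\|\le r$.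

**Selberg's theorem** (Montgomery, *Ten Lectures on the Interface between Analytic Number Theory and Harmonic Analysis*, Ch. 1), applied to $\chi$: there are real trigonometric polynomials $g^\pm$ of degree $\le H$ with
$$g^-\le\chi\le g^+,\qquad\widehat{g^\pm}(0)=2r\pm\frac1{H+1}.$$

Their coefficients satisfy the hypothesis of Lemma 1. Since $g^\pm-\chi$ has constant sign, $\|g^\pm-\chi\|_1=\frac1{H+1}$. Since $H+1>KM\ge M$,
$$|\widehat{g^\pm}(h)|\le|\widehat\chi(h)|+\|g^\pm-\chi\|_1\le2r+\frac1{H+1}\le\frac{2s+1}{M}.$$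
So $B=2s+1$ is admissible.

As $g^+\ge\chi\ge0$, the product of the $g^+(y_l)$ majorizes $\prod_l\chi(y_l)$. The product of the $g^-(y_l)$ need not be a minorant: where two factors are negative and the others positive, it is positive, while $\prod_l\chi(y_l)=0$. The lower bound below is the Barton–Montgomery–Vaaler device.

**Lemma 5.** Write $\chi_l=\chi(y_l)$ and $g_l^\pm=g^\pm(y_l)$. Then
$$\sum_{l=1}^dg_l^-\prod_{k\ne l}g_k^+-(d-1)\prod_{k}g_k^+\ \le\ \prod_l\chi_l\ \le\ \prod_lg_l^+ .\tag{4}$$

*Proof.* The upper bound was just noted. For the lower bound let $\mathcal B=\{l:\chi_l=0\}$.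

Suppose $\mathcal B\ne\emptyset$. If $l\in\mathcal B$, then $g_l^-\le0$ and all $g_k^+\ge0$, so the $l$-th term is $\le0$. If $l\notin\mathcal B$, then $g_l^-\le1\le g_l^+$, so the $l$-th term is $\le\prod_kg_k^+$. The left side of (4) is at most $\big((d-|\mathcal B|)-(d-1)\big)\prod_kg_k^+=(1-|\mathcal B|)\prod_kg_k^+\le0=\prod_l\chi_l$.

Suppose $\mathcal B=\emptyset$. Then $g_l^+\ge1$ for all $l$; put $u_l=1/g_l^+\in(0,1]$ and $v_l=1-u_l\in[0,1)$. Since $g_l^-\le1$, the $l$-th term is at most $\prod_{k\ne l}g_k^+=u_l\prod_kg_k^+$. So the left side is at most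
$$\prod_kg_k^+\Big(\sum_lu_l-(d-1)\Big)=\prod_kg_k^+\Big(1-\sum_lv_l\Big)\le\prod_kg_k^+\prod_l(1-v_l)=\prod_kg_k^+\prod_lu_l=1=\prod_l\chi_l .\qquad\square$$

Put $y_l=z\alpha_l$ in (4), sum over the pair indices and divide by $N$. The middle becomes $R^{(d)}_{2,\infty}(s,(\{x_n\boldsymbol\alpha\}),N)$. The outer terms become fixed linear combinations of $d+1$ quantities $\frac1NS(\boldsymbol\alpha)$, with each $F_l\in\{g^+,g^-\}$, to which (3) applies with $B=2s+1$. The corresponding combinations of the means $(N-1)A$ can be computed. Since $M\widehat{g^\pm}(0)=2s\pm\frac{M}{H+1}\to2s\pm\frac1K$ and $M^d=N$, they tend as $N\to\infty$ to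
$$G_K^+(s)=\big(2s+\tfrac1K\big)^d,\qquad G_K^-(s)=d\big(2s-\tfrac1K\big)\big(2s+\tfrac1K\big)^{d-1}-(d-1)\big(2s+\tfrac1K\big)^d .$$
As $K\to\infty$, both tend to $(2s)^d$; for $G_K^-$ because $d-(d-1)=1$.

## From mean square to almost every $\boldsymbol\alpha$

**Step 5: convergence along geometric subsequences.** The right side of (3) need not be summable over all $N$, but it is over a sparse sequence; this gives almost everywhere convergence there. Assume $\sum_NE(X_N)\omega_d(N)N^{-4}<\infty$. Let $\eta\in\{1,\frac12,\frac13,\dots\}$ and $N_i=\lceil(1+\eta)^i\rceil$. For $i$ large, $\eta(1+\eta)^i\ge2$, so that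
$$N_{i+1}\le(1+\eta)^{i+1}+1\le(1+2\eta)N_i,\qquad N_{i+1}-N_i\ge\eta(1+\eta)^i-1\ge\tfrac\eta2(1+\eta)^i\ge\tfrac\eta4N_i .$$
Since $E(X_N)$ and $\omega_d(N)$ are nondecreasing in $N$, for large $i$
$$\sum_{N_i\le N<N_{i+1}}\frac{E(X_N)\omega_d(N)}{N^4}\ge E(X_{N_i})\omega_d(N_i)\frac{N_{i+1}-N_i}{N_{i+1}^4}\gg_\eta\frac{E(X_{N_i})\omega_d(N_i)}{N_i^3}.$$
Summing over $i$, the right sides of (3) are summable along $(N_i)$. By monotone convergence $\sum_i\big|\frac1{N_i}S-(N_i-1)A\big|^2$ is $\mu$-integrable, where the sum is over large $i$ and $S$, $A$ belong to $N=N_i$. So this sum is finite almost everywhere, and its terms tend to $0$ almost everywhere.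

Do this for each of the $d+1$ sums $S$ from Step 4, and for each of the countably many triples $(\eta,K,s)$ with $K\in\mathbb N$ and $s>0$ rational. A countable union of null sets is null. Write $R(s,N)=R^{(d)}_{2,\infty}(s,(\{x_n\boldsymbol\alpha\}),N)$. For almost every $\boldsymbol\alpha$ we obtain, for all these triples,
$$G_K^-(s)\le\liminf_iR(s,N_i)\le\limsup_iR(s,N_i)\le G_K^+(s).$$
Letting $K\to\infty$,
$$R(s,N_i)\to(2s)^d\quad\text{for all rational }s>0\text{ and all such }\eta.\tag{5}$$

**Step 6: all $N$ and all $s$.** This step fills the gaps between the $N_i$ by monotonicity. Fix $\boldsymbol\alpha$ satisfying (5), a real $s>0$ and an $\eta$. Let $N_i\le N\le N_{i+1}$ with $i$ large. The number $N R(s,N)$ counts pairs up to $N$ at distance at most $s/N^{1/d}$, and such a count is monotone in the range of indices and in the radius. Keeping the radius $s/N^{1/d}$ and changing the range,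
$$N_i\,R\big(s(N_i/N)^{1/d},N_i\big)\le N\,R(s,N)\le N_{i+1}\,R\big(s(N_{i+1}/N)^{1/d},N_{i+1}\big).$$
Since $N_{i+1}/N_i\le1+2\eta$, for rationals $0<s_1\le s(1+2\eta)^{-1/d}$ and $s_2\ge s(1+2\eta)^{1/d}$ we get
$$(1+2\eta)^{-1}R(s_1,N_i)\le R(s,N)\le(1+2\eta)R(s_2,N_{i+1}).$$
Let $N\to\infty$, using (5), and then let $s_1,s_2$ tend to the stated bounds:
$$(1+2\eta)^{-2}(2s)^d\le\liminf_NR(s,N)\le\limsup_NR(s,N)\le(1+2\eta)^2(2s)^d .$$
Finally let $\eta\to0$ through $1,\frac12,\frac13,\dots$. So $R(s,N)\to(2s)^d$ for every real $s>0$, and Theorem A is proved. $\blacksquare$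

In particular, $E(X_N)\ll N^{3-\lambda}$ suffices for all $d\ge3$, which is the affirmative answer to the question, and also for $d=2$.

## Blocks of intervals with prescribed energy

We turn to Theorem B. The integers failed $\infty$-PPC because each small difference $q$ occurred $\gg N$ times. To lower the energy and keep this feature, we use in the $k$-th block $J$ intervals of length $L$, with $JL$ about $2^k$, placed so far from each other that they do not interact. Each difference $q\le L/2$ then still occurs about $JL$ times, while the energy drops to about $J^2L^3=(JL)^2L$.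

**Step 1: the construction.** We fix the lengths so that the energy will be about $\psi(N)N^3$. For $k\ge0$ let
$$\delta_k=\psi(2^k),\qquad L_k=\lceil\delta_k2^k\rceil\in[1,2^k],\qquad J_k=\lceil2^k/L_k\rceil,\qquad n_k=J_kL_k .$$
Then $2^k\le n_k<2^k+L_k\le2^{k+1}$. Let
$$B_k=\bigcup_{i=1}^{J_k}I_{k,i},\qquad I_{k,i}=U_k+2L_k4^i+\{1,\dots,L_k\},$$
where $U_0=0$ and, for $k\ge1$, $U_k$ is an integer with $U_k>\max B_{k-1}$. The intervals $I_{k,i}$ are disjoint, $|B_k|=n_k$, and all elements of $B_k$ exceed those of $B_{k-1}$. Let $(x_n)$ be the increasing enumeration of $\bigcup_kB_k$, and put $N_k=\sum_{j\le k}n_j$, so $N_k<\sum_{j\le k}2^{j+1}<2^{k+2}$.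

For $\psi\equiv1$ we have $L_k=2^k$ and $J_k=1$, so each block is a single interval of length $2^k$. For $\psi(x)=1/(1+\log x)$ the $k$-th block consists of $J_k\leq 1+2^k/L_k\le 2+k\log2$ intervals.

**Step 2: the energy bound.** We show $E(X_N)\ll\psi(N)N^3$. For a finite set $B$ of integers,
$$E(B)=\#\{(a,b,a',b')\in B^4:a+b=a'+b'\}=\int_0^1\Big|\sum_{b\in B}e(bt)\Big|^4dt .$$
So $E(B)^{1/4}$ is an $L^4$-norm and is subadditive over disjoint unions; and $E$ is monotone under inclusion.

**Lemma 6.** $E(B_k)\le2n_k^2L_k\ll_\psi\delta_k2^{3k}$.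

*Proof.* Let $a+b=a'+b'$ with $a,b,a',b'$ in $I_{k,i_1},I_{k,i_2},I_{k,i_3},I_{k,i_4}$ respectively, and let $u_1,\dots,u_4\in\{1,\dots,L_k\}$ be their offsets. Then
$$2L_k\,|4^{i_1}+4^{i_2}-4^{i_3}-4^{i_4}|=|u_3+u_4-u_1-u_2|\le2(L_k-1)<2L_k,$$
so $4^{i_1}+4^{i_2}=4^{i_3}+4^{i_4}$. Both sides have base-$4$ digits at most $2$, so uniqueness of digits gives $\{i_1,i_2\}=\{i_3,i_4\}$ as multisets. Hence there are at most $2J_k^2$ choices of $(i_1,\dots,i_4)$. For each of them $u_1+u_2=u_3+u_4$, which has at most $L_k^3$ solutions. So $E(B_k)\le2J_k^2L_k^3=2n_k^2L_k\le8\cdot2^{2k}L_k$. Since $x\psi(x)$ is nondecreasing, $2^k\delta_k\ge\psi(1)$, and therefore $L_k\le\delta_k2^k+1\le(1+1/\psi(1))\,\delta_k2^k$. $\square$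

Let $x_N\in B_k$. Then $X_N\subset\bigcup_{j\le k}B_j$. As $2^j\delta_j=2^j\psi(2^j)$ is nondecreasing in $j$,
$$E(X_N)^{1/4}\le\sum_{j\le k}E(B_j)^{1/4}\ll\sum_{j\le k}(\delta_j2^j)^{1/4}2^{j/2}\le(\delta_k2^k)^{1/4}\sum_{j\le k}2^{j/2}\ll(\delta_k2^k)^{1/4}2^{k/2},$$
that is, $E(X_N)\ll\big(2^k\psi(2^k)\big)2^{2k}$. Moreover $N\ge2^k$: for $k=0$ this is clear, and for $k\ge1$ we have $N>\sum_{j<k}n_j\ge\sum_{j<k}2^j=2^k-1$. Hence $N\psi(N)\ge2^k\psi(2^k)$ and $N^2\ge2^{2k}$, so $E(X_N)\ll\psi(N)N^3$.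

Steps 1 and 2 did not use the divergence of $\sum\psi(N)/N$. For $\psi(x)=x^{-\lambda}$ with $0<\lambda<1$ they give $E(X_N)\ll N^{3-\lambda}$, so Theorem A applies for $d\geq 2$. This bound is attained along $N=N_k$: the solutions with $i_1=i_3$, $i_2=i_4$ and $u_1+u_2=u_3+u_4$ number at least $\frac23J_k^2L_k^3=\frac23n_k^2L_k\ge\frac232^{2k}2^{(1-\lambda)k}\gg N_k^{3-\lambda}$. So the hypothesis of Theorem A is met by sequences whose energy is, infinitely often, as close to $N^3$ as one likes on the power scale.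

**Step 3: one good approximation spoils $N_k$.** We quantify the mechanism seen for $x_n=n$. Let $s=\frac1{16}$, so $(2s)^d\le\frac18$. If $1\le q\le L_k/2$, each interval $I_{k,i}$ contains $2(L_k-q)$ ordered pairs with difference $\pm q$. So the number of $(m,n)$ with $m,n\le N_k$ and $|x_n-x_m|=q$ is at least $2J_k(L_k-q)\ge J_kL_k\ge2^k>N_k/4$. If moreover $\|q\boldsymbol\alpha\|_\infty\le s2^{-(k+2)/d}$, then all these pairs are at distance at most $s/N_k^{1/d}$, because $N_k<2^{k+2}$. Hence
$$1\le q\le L_k/2,\quad\|q\boldsymbol\alpha\|_\infty\le s\,2^{-(k+2)/d}\ \Longrightarrow\ R^{(d)}_{2,\infty}(s,(\{x_n\boldsymbol\alpha\}),N_k)\ge\tfrac14 .\tag{6}$$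

**Step 4: such $q$ exist infinitely often.** We let Khintchine's theorem supply them, assigning to each $q$ the earliest usable block. If $x\psi(x)$ were bounded by $C$, then $\sum_N\psi(N)/N\le C\sum_N N^{-2}$ would converge. So the nondecreasing function $x\psi(x)$ is unbounded, and $L_k$ is nondecreasing with $L_k\to\infty$. For $q\ge1$ put
$$k(q)=\min\{k:L_k\ge2q\},\qquad\Psi(q)=s\,2^{-(k(q)+2)/d}.$$
Since $k(q)$ is nondecreasing, $\Psi$ is nonincreasing; and $\Psi\le s<\frac12$. To see that $\sum_q\Psi(q)^d$ diverges, write $2^{-k(q)}=\sum_{k\ge k(q)}2^{-k-1}$ and interchange sums. As $k(q)\le k$ is equivalent to $2q\le L_k$,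
$$\sum_q\Psi(q)^d=\frac{s^d}4\sum_q2^{-k(q)}=\frac{s^d}4\sum_k2^{-k-1}\lfloor L_k/2\rfloor .$$
If $L_k\ge2$, then $\lfloor L_k/2\rfloor\ge L_k/4$, and $L_k\ge2^k\psi(2^k)$. So
$$\sum_q\Psi(q)^d\ge\frac{s^d}{4}\sum_{k:\,L_k\ge2}2^{-k-1}\frac{L_k}4\ge\frac{s^d}{32}\sum_{k:\,L_k\ge2}\psi(2^k)=\infty .$$
The last sum diverges by Cauchy condensation: $\psi(N)/N$ is nonincreasing with divergent sum, so $\sum_k2^k\cdot\psi(2^k)/2^k=\infty$, and only finitely many $k$ have $L_k<2$.

By Khintchine's theorem, for almost all $\boldsymbol\alpha$ there are infinitely many $q$ with $\|q\boldsymbol\alpha\|_\infty<\Psi(q)$. For each of them (6) applies with $k=k(q)$, because $q\le L_{k(q)}/2$. Also $k(q)\to\infty$ as $q\to\infty$, because $L_{k(q)}\ge2q$. Thus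
$$\limsup_{N\to\infty}R^{(d)}_{2,\infty}(s,(\{x_n\boldsymbol\alpha\}),N)\ge\tfrac14>\tfrac18\ge(2s)^d$$
for almost all $\boldsymbol\alpha$, and $\infty$-PPC fails for almost all $\boldsymbol\alpha$. This proves Theorem B. $\blacksquare$

## The dichotomy for $d\ge3$

*Proof of Corollary C.* Suppose $\sum_N\psi(N)/N<\infty$. If $x_{n+1}-x_n\ge c>0$ and $E(X_N)\ll\psi(N)N^3$, then $\sum_NE(X_N)N^{-4}\ll\sum_N\psi(N)/N<\infty$, and Theorem A for $d\ge3$ gives $\infty$-PPC for almost all $\boldsymbol\alpha$.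

Suppose $\sum_N\psi(N)/N=\infty$. The sequence of Theorem B consists of strictly increasing integers, so it satisfies the spacing condition with $c=1$. It has $E(X_N)\ll\psi(N)N^3$ and fails $\infty$-PPC for almost all $\boldsymbol\alpha$. $\blacksquare$
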